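\title{The Denjoy--Wolff property does not imply visibility\\ in bounded convex domains}

\begin{abstract}
A bounded convex domain $\Omega\subset\mathbb C^N$ has the Denjoy--Wolff property if the iterates of every fixed-point-free holomorphic self-map converge to a single boundary point. It is visible if Kobayashi geodesics between points close to two distinct boundary points must pass through a fixed compact set. It was conjectured that for $N\ge2$ the two properties are equivalent. Visibility does imply the Denjoy--Wolff property, but we show that the converse fails for every $N\ge2$. In the counterexample a boundary segment is a limit of segments inside the domain along which geodesics can slip at great depth, while an orbit is never deep enough to use them. We also prove two necessary conditions for the Denjoy--Wolff property and show that the absence of holomorphic discs in the boundary is not sufficient.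
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subset\mathbb C^N$ be a bounded domain, let $F:\Omega\to\Omega$ be holomorphic, and let $F^{\circ n}$ be its $n$-th iterate. If $\Omega$ is convex and $F$ has no fixed point, every orbit leaves every compact subset of $\Omega$ (Proposition~\ref{prop:escape}). The question is where the orbits go. The \emph{target set} $T(F)$ is the set of points $p\in\partial\Omega$ such that $F^{\circ n_k}(\zeta)\to p$ for some $\zeta\in\Omega$ and some sequence $(n_k)$. The best possible behavior is that $T(F)$ is a single point.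

\begin{definition}
The domain $\Omega$ has the \emph{Denjoy--Wolff property} if for every holomorphic self-map $F$ of $\Omega$ without fixed points in $\Omega$ there is a point $p\in\partial\Omega$ such that $F^{\circ n}\to p$ uniformly on compact subsets of $\Omega$.
\end{definition}

Holomorphic self-maps do not increase the Kobayashi distance $k_\Omega$ (recalled in Section~\ref{sec:tools}), so one expects the behavior of orbits to be governed by the geometry of the metric space $(\Omega,k_\Omega)$. For a bounded convex domain this space is complete and geodesic. Here a \emph{geodesic} is a curve $\gamma:[a,b]\to\Omega$ with $k_\Omega(\gamma(s),\gamma(t))=|s-t|$ for all $s,t\in[a,b]$.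

\begin{definition}
A bounded convex domain $\Omega$ is \emph{visible} if the following holds for all distinct $p,q\in\partial\Omega$ and all neighborhoods $U_p$ of $p$ and $U_q$ of $q$ in $\overline\Omega$ with $\overline{U_p}\cap\overline{U_q}=\emptyset$: there is a compact set $K\subset\Omega$ such that every geodesic joining a point of $U_p\cap\Omega$ to a point of $U_q\cap\Omega$ meets $K$.
\end{definition}

In a visible domain there is no shortcut along the boundary: the shortest way from a point near $p$ to a point near $q$ goes back into the interior. In the unit disc $\mathbb D$ this is seen from the picture of geodesics as arcs of circles orthogonal to $\partial\mathbb D$. In the bidisc $\mathbb D^2$ both properties fail, and for the same reason. The inclusion $s\mapsto(t,s)$ and the projection $(z,w)\mapsto w$ do not increase distances, so the slice $\{t\}\times\mathbb D$ is an isometric copy of $\mathbb D$. Its geodesic from $(t,-\frac12)$ to $(t,\frac12)$ is a geodesic of $\mathbb D^2$ that misses any given compact set when $t$ is close to $1$. On the dynamical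 side, let $A(z)=\frac{2z+1}{z+2}$; in the coordinate $u=\frac{1-z}{1+z}$ this is $u\mapsto u/3$, so $A^{\circ n}\to1$. The map $F(z,w)=(A(z),w)$ has no fixed point and its iterates converge to the nonconstant map $(z,w)\mapsto(1,w)$.

Visibility forces the Denjoy--Wolff property by a short argument (Section~\ref{sec:visDW}). It is natural to guess the converse: if geodesics can slip along the boundary from $p$ to $q$, some holomorphic map should be able to push an orbit along the same route. Convex domains carry many self-maps, built from midpoints and from left inverses of complex geodesics, and in Section~\ref{sec:obstructions} such maps do turn several kinds of boundary degeneracy into failures of the Denjoy--Wolff property. The following conjecture is posed in \cite{BO}.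

\begin{quote}
\textbf{Conjecture.} Let $\Omega\subset\mathbb C^N$ be a bounded convex domain, $N\ge2$. Then $\Omega$ is visible if and only if it has the Denjoy--Wolff property.
\end{quote}

The conjecture is false in every dimension $N\ge2$.

\begin{theorem}\label{thm:A}
For every $N\ge2$ there is a bounded convex domain $\Omega\subset\mathbb C^N$ that has the Denjoy--Wolff property and is not visible.
\end{theorem}

The second theorem places the two properties between two conditions on the boundary. It is not used in the proof of Theorem~\ref{thm:A}. A \emph{complex geodesic} is a holomorphic map $\varphi:\mathbb D\to\Omega$ with $k_\Omega(\varphi(s),\varphi(t))=k_{\mathbb D}(s,t)$ for all $s,t\in\mathbb D$.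

\begin{theorem}\label{thm:B}
Let $\Omega\subset\mathbb C^N$ be a bounded convex domain.
\begin{enumerate}
\item[(1)] If $\partial\Omega$ contains no nontrivial segment, then $\Omega$ is visible. If $\Omega$ is visible, then $\Omega$ has the Denjoy--Wolff property.
\item[(2)] If $\Omega$ has the Denjoy--Wolff property, then $\partial\Omega$ contains no nonconstant holomorphic disc, and every complex geodesic $\varphi:\mathbb D\to\Omega$ has a non-tangential limit at every point of $\partial\mathbb D$.
\item[(3)] The absence of nonconstant holomorphic discs in $\partial\Omega$ does not imply the Denjoy--Wolff property: there is a counterexample in $\mathbb C^2$.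
\end{enumerate}
\end{theorem}

Thus
\[
\text{no segment in }\partial\Omega\ \Rightarrow\ \text{visible}\ \Rightarrow\ \text{Denjoy--Wolff}\ \Rightarrow\ \text{no holomorphic disc in }\partial\Omega,
\]
and the three arrows cannot be reversed, by Example~\ref{ex:model}, Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(3).

\subsection*{The idea of Theorem~\ref{thm:A}}
A counterexample must have a segment but no disc in its boundary. Fix a base point $o$ and call $h(\zeta)=k_\Omega(o,\zeta)$ the \emph{depth} of $\zeta$. Consider a segment $S\subset\Omega$ of length $1$ parallel and close to a boundary segment, and suppose that every point of $S$ is the center of a flat complex disc of radius $r$, contained in $\Omega$, in the direction of $S$. Traveling along $S$ costs at most $1/r$. Traveling between the endpoints of $S$ through a fixed compact set costs about twice their depth. So visibility is destroyed by a sequence of segments $S_j$ converging to a boundary segment, with widths $r_j$ and depths much larger than $1/r_j$. We produce the $S_j$ by cutting from a model domain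 small, almost flat caps of size $r_j$ and curvature $\varepsilon_j=e^{-8/r_j}$, at mutual distances much larger than their sizes.

An orbit $o_n=F^{\circ n}(o)$ is more constrained than an arbitrary sequence of points. At a time $n$ when the depth sets a record, $k_\Omega(o_m,o_n)\le h(o_n)$ for all $m<n$: every earlier point is cheaply connected to every later record point. The caps are islands: between a cap and any point at a distance much larger than its size the boundary is uniformly curved, and a deep point cannot be cheaply connected across a curved region. This bounds the depth of an orbit point by the logarithm of its transversal distance to the limit. The segments $S_j$ are exponentially deeper than that.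

Section~\ref{sec:tools} collects the metric tools, and Section~\ref{sec:visDW} proves Theorem~\ref{thm:B}(1). Section~\ref{sec:model} treats the model domain, where the final estimate of the main proof appears in its simplest form. The counterexample is defined and shown to be non-visible in Section~\ref{sec:domain}; Sections~\ref{sec:curvature} and~\ref{sec:DW} prove its Denjoy--Wolff property. Section~\ref{sec:obstructions} proves parts (2) and (3) of Theorem~\ref{thm:B}.

\section{Kobayashi geometry of a convex domain}\label{sec:tools}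

\subsection{The metric and the distance}
For a domain $D\subset\mathbb C^N$, a point $\zeta\in D$ and $v\in\mathbb C^N$, the Kobayashi metric is
\[
\kappa_D(\zeta;v)=\inf\{t>0:\ \varphi:\mathbb D\to D\text{ holomorphic},\ \varphi(0)=\zeta,\ t\varphi'(0)=v\},
\]
and the Kobayashi distance $k_D(a,b)$ is the infimum of $\int\kappa_D(\gamma;\gamma')$ over piecewise $C^1$ curves $\gamma$ from $a$ to $b$. A holomorphic map $f:D\to D'$ satisfies $\kappa_{D'}(f(\zeta);df_\zeta v)\le\kappa_D(\zeta;v)$ and $k_{D'}(f(a),f(b))\le k_D(a,b)$. In the disc, $\kappa_{\mathbb D}(0;1)=1$ and $k_{\mathbb D}(0,s)=\frac12\log\frac{1+s}{1-s}$ for $0\le s<1$. In the right half plane $\mathbb H=\{\operatorname{Re}u>0\}$,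
\[
\kappa_{\mathbb H}(u;v)=\frac{|v|}{2\operatorname{Re}u},\qquad k_{\mathbb H}(s,t)=\tfrac12\Big|\log\frac st\Big|\quad(s,t>0),
\]
and $k_{\mathbb H}(u_0,u)\to\infty$ as $u\to0$.

In the rest of this section $\Omega\subset\mathbb C^N$ is a bounded convex domain, $k=k_\Omega$, $\kappa=\kappa_\Omega$, $o\in\Omega$ is a base point, and
\[
h(\zeta)=k(o,\zeta),\qquad\delta(\zeta)=\operatorname{dist}(\zeta,\partial\Omega).
\]
The function $k$ is continuous and induces the topology of $\Omega$. Convexity enters first through supporting hyperplanes: for each $\zeta^*\in\partial\Omega$ there is a complex affine function $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\ell(\zeta^*)=0$. We call $\ell$ a \emph{support function at $\zeta^*$}. It maps $\Omega$ into $\mathbb H$, so $h(\zeta)\ge k_{\mathbb H}(\ell(o),\ell(\zeta))\to\infty$ as $\zeta\to\zeta^*$. Hence closed $k$-balls are compact, and $h(\zeta_n)\to\infty$ if and only if $\zeta_n$ leaves every compact subset of $\Omega$. Support functions also show that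
\begin{equation}\label{eq:segment}
p,q\in\overline\Omega,\quad \tfrac{p+q}2\in\partial\Omega\quad\Longrightarrow\quad[p,q]\subset\partial\Omega,
\end{equation}
because for a support function $\ell$ at the midpoint the affine function $\operatorname{Re}\ell\ge0$ on $[p,q]$ vanishes at the midpoint, hence on all of $[p,q]$. In particular the midpoint of a point of $\Omega$ and a point of $\overline\Omega$ lies in $\Omega$.

We use the following theorem without proof. It is due to Lempert, and to Royden and Wong for general bounded convex domains.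

\begin{theorem}\label{thm:lempert}
For $a,b\in\Omega$,
\[
k(a,b)=\inf\{k_{\mathbb D}(0,s):\ \varphi:\mathbb D\to\Omega\text{ holomorphic},\ \varphi(0)=a,\ \varphi(s)=b,\ 0\le s<1\}.
\]
Any two points of $\Omega$ lie on a complex geodesic, and every complex geodesic $\varphi$ has a holomorphic left inverse $G:\Omega\to\mathbb D$, $G\circ\varphi=\mathrm{id}$.
\end{theorem}

Call a geodesic $\sigma$ \emph{regular} if it is smooth and $\kappa(\sigma;\sigma')\le1$. Any two points are joined by a regular geodesic, namely the image of a unit speed hyperbolic geodesic of $\mathbb D$ under a complex geodesic.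

On a convex domain the metric is comparable to the reciprocal of the radius of the largest flat disc in the given direction.

\begin{lemma}\label{lem:metric}
Let $\zeta\in\Omega$, $v\ne0$ and $r=\sup\{t:\zeta+\lambda v\in\Omega\text{ for all }|\lambda|<t\}$. Then $\frac1{2r}\le\kappa(\zeta;v)\le\frac1r\le\frac{|v|}{\delta(\zeta)}$.
\end{lemma}

\begin{proof}
The disc $\lambda\mapsto\zeta+r\lambda v$ gives $\kappa\le1/r$, and $r\ge\delta(\zeta)/|v|$. For the lower bound, some point $\zeta+r\lambda v$ with $|\lambda|=1$ lies in $\partial\Omega$. Let $\ell$ be a support function at this point and $\ell_0$ its linear part. Then $\ell(\zeta)=-r\lambda\ell_0(v)$, so $\operatorname{Re}\ell(\zeta)\le r|\ell_0(v)|$ and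
$\kappa(\zeta;v)\ge\kappa_{\mathbb H}(\ell(\zeta);\ell_0(v))=\frac{|\ell_0(v)|}{2\operatorname{Re}\ell(\zeta)}\ge\frac1{2r}$.
\end{proof}

The next lemma converts Euclidean information into a lower bound for $k$: two points are far apart as soon as one of them is deep and their Euclidean midpoint is not.

\begin{lemma}\label{lem:midpoint}
Closed $k$-balls are convex. For $a,c\in\Omega$,
\begin{equation}\label{eq:midpoint}
k(a,c)\ \ge\ \max(h(a),h(c))-h\big(\tfrac{a+c}2\big).
\end{equation}
\end{lemma}

\begin{proof}
Let $a,b_1,b_2\in\Omega$ and $R>\max_ik(a,b_i)$. By Theorem~\ref{thm:lempert} there are discs $\varphi_i$ with $\varphi_i(0)=a$, $\varphi_i(s_i)=b_i$ and $k_{\mathbb D}(0,s_i)<R$. If $s_1<s_2$, replace $\varphi_1$ by $\lambda\mapsto\varphi_1(s_1\lambda/s_2)$, and symmetrically if $s_2<s_1$; so we may assume $s_1=s_2=s$. The disc $\frac12(\varphi_1+\varphi_2)$ lies in $\Omega$ and gives $k(a,\frac{b_1+b_2}2)\le k_{\mathbb D}(0,s)<R$. Hence $k(a,\frac{b_1+b_2}2)\le\max_ik(a,b_i)$. Closed balls are thus compact and midpoint convex, hence convex. Taking $b_1=a$,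 $b_2=c$ and $m=\frac{a+c}2$ gives $k(a,c)\ge k(a,m)\ge h(a)-h(m)$. Exchanging $a$ and $c$ gives \eqref{eq:midpoint}.
\end{proof}

\subsection{The Gromov product and visibility}
For $a,b\in\Omega$ put
\[
(a\,|\,b)=\tfrac12\big(h(a)+h(b)-k(a,b)\big).
\]
This is half of what one saves by going from $a$ to $b$ directly instead of through $o$. Almost every estimate in this paper is an upper or a lower bound for it.

\begin{lemma}\label{lem:gromov}
Let $a,b\in\Omega$ and let $c$ be a point on a geodesic from $a$ to $b$.
\begin{enumerate}
\item[(G1)] $0\le(a\,|\,b)\le\min(h(a),h(b))$.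
\item[(G2)] $(a\,|\,b)\le h(c)\le(a\,|\,c)+(c\,|\,b)$.
\item[(G3)] $2(a\,|\,b)\le h\big(\frac{a+c}2\big)+h\big(\frac{c+b}2\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(G1) is the triangle inequality $|h(a)-h(b)|\le k(a,b)\le h(a)+h(b)$. Since $k(a,b)=k(a,c)+k(c,b)$, we have $(a\,|\,b)=(a\,|\,c)+(c\,|\,b)-h(c)$. With $(a\,|\,c),(c\,|\,b)\le h(c)$ this gives the first inequality of (G2), and with $(a\,|\,b)\ge0$ the second. For (G3), add the inequalities $k(a,c)\ge h(a)-h(\frac{a+c}2)$ and $k(c,b)\ge h(b)-h(\frac{c+b}2)$ from \eqref{eq:midpoint}.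
\end{proof}

The definition of visibility quantifies over all geodesics, which need be neither unique nor smooth. The Gromov product removes this quantifier.

\begin{proposition}\label{prop:criterion}
For $s>0$ let $M(s)=\sup\{(a\,|\,b):a,b\in\Omega,\ |a-b|\ge s\}$. Then $\Omega$ is visible if and only if $M(s)<\infty$ for every $s>0$.
\end{proposition}

\begin{proof}
Suppose $M(s)<\infty$ for all $s$. Given $U_p,U_q$, let $s>0$ be the Euclidean distance between their compact, disjoint closures. On a geodesic from $a\in U_p$ to $b\in U_q$ choose $c$ with $|c-a|=s/2$; then $|c-b|\ge s/2$. By (G2), $h(c)\le2M(s/2)$. So the geodesic meets the compact set $\{h\le2M(s/2)\}$.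

Conversely, let $\Omega$ be visible and suppose $(a_n\,|\,b_n)\to\infty$ with $|a_n-b_n|\ge s$. By (G1), $h(a_n),h(b_n)\to\infty$, so along a subsequence $a_n\to p$ and $b_n\to q$ with $p\ne q$ in $\partial\Omega$. Take neighborhoods with disjoint closures and the corresponding compact set $K$. For large $n$ a geodesic from $a_n$ to $b_n$ meets $K$, and (G2) gives $(a_n\,|\,b_n)\le\max_Kh$, a contradiction.
\end{proof}

Upper bounds for Gromov products will also come from Euclidean length. A geodesic cannot stay at bounded depth for a long time, so a speed that decays exponentially in the depth is integrable, uniformly in the length of the geodesic.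

\begin{lemma}\label{lem:integral}
Let $\sigma:[0,T]\to\Omega$ be a geodesic, $H=\min h\circ\sigma$ and $\alpha>0$. Then $\int_0^Te^{-\alpha h(\sigma(t))}\,dt\le\frac8\alpha e^{-\alpha H/2}$.
\end{lemma}

\begin{proof}
Let $h(\sigma(t_0))=H$. Then $|t-t_0|=k(\sigma(t),\sigma(t_0))\le h(\sigma(t))+H\le2h(\sigma(t))$. So $h(\sigma(t))\ge\max(H,\frac{|t-t_0|}2)\ge\frac H2+\frac{|t-t_0|}4$, and $\int_{\mathbb R}e^{-\alpha|t|/4}dt=8/\alpha$.
\end{proof}

\subsection{Orbits and record times}
The following fact is due to Abate; we include a proof.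

\begin{proposition}\label{prop:escape}
If $F:\Omega\to\Omega$ is holomorphic and has no fixed point, then $h(F^{\circ n}(\zeta))\to\infty$ for every $\zeta\in\Omega$.
\end{proposition}

\begin{proof}
Put $o_n=F^{\circ n}(o)$. Since $k(F^{\circ n}(\zeta),o_n)\le h(\zeta)$, it suffices to treat $\zeta=o$. Suppose $h(o_n)\not\to\infty$. Then $(o_n)$ has a cluster point $y\in\Omega$.

\emph{The orbit is bounded.} Let $B$ be the closed ball of radius $1$ about $y$. Since $B$ is compact, there are finitely many orbit points $o_{i_1},\dots,o_{i_q}\in B$ such that every orbit point in $B$ is within distance $\frac12$ of one of them. Infinitely many $n$ satisfy $k(o_n,y)\le\frac12$, so for each $l$ there is $T_l\ge1$ with $k(o_{i_l+T_l},y)\le\frac12$. If $o_n\in B$ and $k(o_n,o_{i_l})\le\frac12$, then $k(o_{n+T_l},o_{i_l+T_l})\le\frac12$, so $o_{n+T_l}\in B$. Thus the orbit returns to $B$ with gaps at most $T=\max_lT_l$: from some index on, every $n$ is of the form $n'+t$ with $o_{n'}\in B$ and $0\le t\le T$. Then $k(o_n,F^{\circ t}(y))\le k(o_{n'},y)\le1$, and $R=\sup_nh(o_n)$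 is finite.

\emph{There is a fixed point.} Let $A=\bigcup_m\bigcap_{n\ge m}\{\zeta:k(\zeta,o_n)\le R\}$. By Lemma~\ref{lem:midpoint} this is an increasing union of convex sets, hence convex. It contains $o$, and $h\le2R$ on $A$. If $k(\zeta,o_n)\le R$ for $n\ge m$, then $k(F(\zeta),o_{n+1})\le R$ for $n\ge m$; so $F(A)\subset A$. Therefore $\overline A$ is a nonempty compact convex subset of $\Omega$ with $F(\overline A)\subset\overline A$, and Brouwer's theorem gives a fixed point. This is a contradiction.
\end{proof}

Let $F$ be fixed-point-free and $o_n=F^{\circ n}(o)$. Call $n$ a \emph{record time} if $h(o_n)=\max_{m\le n}h(o_m)$. Since $h(o_n)\to\infty$, there are infinitely many record times, and we can choose record times $n_1<n_2<\cdots$ with $o_{n_k}\to\xi$ for some $\xi\in\partial\Omega$. If $n$ is a record time and $m<n$, then $k(o_m,o_n)\le k(o,o_{n-m})\le h(o_n)$, that is,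
\begin{equation}\label{eq:record}
h(o_m)\le2\,(o_m\,|\,o_n)\qquad(m<n,\ n\text{ a record time}).
\end{equation}
Together with $h(o_n)\to\infty$, this is the only property of the orbit $(o_n)$ used below. Its strength is that, for fixed $m$, the point $o_n$ may be taken as close to $\xi$ as we like.

\subsection{Holomorphic maps into the boundary}
Limits of iterates map $\Omega$ into $\partial\Omega$. Such maps are confined to a face.

\begin{lemma}\label{lem:face}
Let $D\subset\mathbb C^n$ be a domain and $f:D\to\mathbb C^N$ holomorphic with $f(D)\subset\partial\Omega$. Then there is a complex affine $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\ell\circ f\equiv0$. If every nontrivial segment in $\partial\Omega$ is parallel to $(i,0,\dots,0)$, then $f$ is constant.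
\end{lemma}

\begin{proof}
Let $\ell$ be a support function at $f(t_0)$, $t_0\in D$. The holomorphic function $e^{-\ell\circ f}$ has modulus at most $1$ and equals $1$ at $t_0$, so $\ell\circ f$ is constant, equal to $0$. Hence $f(D)$ lies in the convex set $\overline\Omega\cap\{\ell=0\}\subset\partial\Omega$, and any two points of $f(D)$ are joined by a segment in $\partial\Omega$. Under the last hypothesis $\operatorname{Re}f_1$ and $f_2,\dots,f_N$ are therefore constant, and then so is $f_1$.
\end{proof}

\section{Visibility and the Denjoy--Wolff property}\label{sec:visDW}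

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
\emph{No segment implies visible.} Suppose $(a_n\,|\,b_n)\to\infty$ with $|a_n-b_n|\ge s>0$. On a geodesic from $a_n$ to $b_n$ choose $c_n$ with $|c_n-a_n|=s/2$, so that $|c_n-b_n|\ge s/2$. Along a subsequence $a_n\to a$, $b_n\to b$, $c_n\to c$ in $\overline\Omega$, with $a\ne c$ and $c\ne b$. By \eqref{eq:segment} and the hypothesis, $\frac{a+c}2$ and $\frac{c+b}2$ lie in $\Omega$. So $h(\frac{a_n+c_n}2)$ and $h(\frac{c_n+b_n}2)$ are bounded, and (G3) bounds $(a_n\,|\,b_n)$. This contradiction and Proposition~\ref{prop:criterion} give visibility.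

\emph{Visible implies Denjoy--Wolff.} Let $F$ be fixed-point-free, with $o_n$, $n_k$, $\xi$ as above, and let $s>0$. If $|o_m-\xi|\ge2s$, choose $n_k>m$ with $|o_{n_k}-\xi|<s$; then $|o_m-o_{n_k}|\ge s$ and \eqref{eq:record} gives $h(o_m)\le2M(s)$. Since $h(o_m)\to\infty$, this happens for finitely many $m$ only, so $o_n\to\xi$. Now let $K\subset\Omega$ be compact and $\zeta\in K$. From $k(F^{\circ n}(\zeta),o_n)\le h(\zeta)$ we get $2(F^{\circ n}(\zeta)\,|\,o_n)\ge h(o_n)-\max_Kh$. As soon as the right side exceeds $2M(s)$, we have $|F^{\circ n}(\zeta)-o_n|<s$ for all $\zeta\in K$. Hence $F^{\circ n}\to\xi$ uniformly on $K$.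
\end{proof}

The second argument used visibility only for pairs of orbit points. This leaves room for a counterexample to the converse: a domain in which $M(s)=\infty$, but only because of pairs of points that no orbit can visit.

\section{A model: boundary segments with transversal curvature}\label{sec:model}

From now on $N\ge2$. Write points of $\mathbb C^N$ as $\zeta=(z,w)$ with $z=x+iy\in\mathbb C$ and $w=(w_1,\dots,w_{N-1})$. The boundary segments of our domains will point in the $y$-direction. The remaining coordinates are collected in the real linear map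
\[
\beta(\zeta)=(x,w)\in\mathbb R\times\mathbb C^{N-1},
\]
with the Euclidean norm. Let
\[
\chi(y)=\big((|y|-1)_+\big)^2,\qquad\Phi_0=|\beta|^2+\chi(y)-1,\qquad Q=\{|\beta|\le1,\ |y|\le2\}.
\]
The function $\chi$ is convex and vanishes exactly on $[-1,1]$, and $\{\Phi_0\le0\}\subset Q$. All domains in Sections~\ref{sec:model}--\ref{sec:DW} are of the following kind.

\begin{definition}
A convex function $\Phi:\mathbb C^N\to\mathbb R$ is \emph{admissible} if $\Phi\ge\Phi_0$, $\Phi(0)\le-\frac12$, and $\Phi$ is $4$-Lipschitz on $Q$. We then put $\Omega=\{\Phi<0\}$, $\tau=-\Phi$ and $o=0$.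
\end{definition}

The concave function $\tau$ serves as a computable substitute for the distance to the boundary.

\begin{lemma}\label{lem:depth}
Let $\Phi$ be admissible. Then $\Omega$ is a bounded convex domain, $\overline\Omega=\{\Phi\le0\}\subset Q$, $\partial\Omega=\{\Phi=0\}$, $0\le\tau\le1$ on $\overline\Omega$, and on $\Omega$
\begin{equation}\label{eq:depth}
h\le24\Big(1+\log\frac1\tau\Big),\qquad\text{equivalently}\qquad\tau\le e^{1-h/24}.
\end{equation}
\end{lemma}

\begin{proof}
A finite convex function is continuous, so $\Omega$ is open and convex and $\overline\Omega\subset\{\Phi\le0\}\subset\{\Phi_0\le0\}\subset Q$. If $\Phi(\zeta)\le0$, then $\Phi(t\zeta)\le(1-t)\Phi(0)<0$ for $0\le t<1$, so $\zeta\in\overline\Omega$. Also $\tau\le-\Phi_0\le1$. If $\zeta^*$ is a boundary point nearest to $\zeta\in\Omega$, then $\tau(\zeta)=\Phi(\zeta^*)-\Phi(\zeta)\le4\delta(\zeta)$.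

Fix $\zeta\in\Omega$ and write $\tau_0=\tau(\zeta)$. We have $|\zeta|\le\sqrt5<3$, and by concavity $\tau(t\zeta)\ge\frac12(1-t)+t\tau_0$. Integrating Lemma~\ref{lem:metric} along the segment from $0$ to $\zeta$,
\[
h(\zeta)\le\int_0^1\frac{|\zeta|}{\delta(t\zeta)}\,dt\le12\int_0^1\frac{dt}{\frac12(1-t)+t\tau_0}.
\]
On $[0,1-\tau_0]$ the integral is at most $\int_0^{1-\tau_0}\frac{2\,dt}{1-t}=2\log\frac1{\tau_0}$. On $[1-\tau_0,1]$ the denominator is at least $\min(\frac12,\tau_0)\ge\frac{\tau_0}2$, so this part is at most $2$.
\end{proof}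

Curvature transversal to the segments will be expressed by the inequality
\begin{equation}\label{eq:curv}
\tau\Big(\frac{\zeta+\zeta'}2\Big)\ge\mu\,|\beta(\zeta)-\beta(\zeta')|^2 ,
\end{equation}
which says nothing when $\zeta-\zeta'$ is in the $y$-direction. It nevertheless controls the Kobayashi metric in \emph{all} directions, because a complex disc in the direction $(i,0)$ also extends in the direction $(1,0)$, which $\beta$ sees. The next lemma allows \eqref{eq:curv} to fail below a threshold scale $\theta$; this will be needed for the counterexample.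

\begin{lemma}\label{lem:speed}
Let $\Phi$ be admissible, $\zeta\in\Omega$, $\mu>0$ and $\theta\ge0$. Suppose \eqref{eq:curv} holds for all $\zeta'\in\Omega$ with $|\beta(\zeta)-\beta(\zeta')|\ge\theta$. Then for all $v\in\mathbb C^N$
\[
|v|\le2\max\Big(\sqrt{2\tau(\zeta)/\mu},\ \theta\Big)\,\kappa(\zeta;v).
\]
\end{lemma}

\begin{proof}
Let $v=(v_z,v_w)\ne0$, let $r$ be as in Lemma~\ref{lem:metric}, and let $0<t<r$. Choose $\lambda$ with $|\lambda|=t$ and $\lambda v_z=t|v_z|$. Then $\beta(\lambda v)=(t|v_z|,\lambda v_w)$ has norm $t|v|$. The points $\zeta\pm\lambda v$ and $m_\pm=\zeta\pm\frac12\lambda v$ lie in $\Omega$. If $t|v|\ge\theta$, then \eqref{eq:curv} with $\zeta'=\zeta+\lambda v$ gives $\tau(m_+)\ge\mu t^2|v|^2$; since $\zeta=\frac12(m_++m_-)$ and $\tau$ is concave and nonnegative, $\tau(\zeta)\ge\frac12\tau(m_+)\ge\frac\mu2t^2|v|^2$. So in every case $t|v|\le\max(\sqrt{2\tau(\zeta)/\mu},\theta)$. Let $t\to r$ and use $\frac1r\le2\kappa(\zeta;v)$.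
\end{proof}

\begin{proposition}\label{prop:model}
Let $\Phi$ be admissible and suppose that, for some $\mu>0$, \eqref{eq:curv} holds for all $\zeta,\zeta'\in\Omega$. Then $\Omega$ is visible.
\end{proposition}

\begin{proof}
Let $|a-b|\ge s$, let $\sigma$ be a regular geodesic from $a$ to $b$ and let $H=\min h\circ\sigma$. Lemma~\ref{lem:speed} with $\theta=0$ and \eqref{eq:depth} give $|\sigma'|\le2\sqrt{2e/\mu}\,e^{-h(\sigma)/48}$. By Lemma~\ref{lem:integral} with $\alpha=\frac1{48}$,
\[
s\le\int|\sigma'|\le768\sqrt{2e/\mu}\;e^{-H/96}.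
\]
So $H$ is bounded in terms of $s$ and $\mu$, and $(a\,|\,b)\le H$ by (G2). Apply Proposition~\ref{prop:criterion}.
\end{proof}

\begin{example}\label{ex:model}
The function $\Phi_0$ is admissible: $\Phi_0(0)=-1$, and on $Q$ its gradient has norm at most $\sqrt{2^2+2^2}<4$. The boundary of $\Omega_0=\{\Phi_0<0\}$ contains the segment $\{\beta=\beta^\circ,\ |y|\le1\}$ for every unit vector $\beta^\circ$. The parallelogram law
\begin{equation}\label{eq:parallelogram}
\Big|\frac{\beta+\beta'}2\Big|^2=\tfrac12|\beta|^2+\tfrac12|\beta'|^2-\tfrac14|\beta-\beta'|^2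
\end{equation}
and the convexity of $\chi$ give $\Phi_0(\frac{\zeta+\zeta'}2)\le\frac12\Phi_0(\zeta)+\frac12\Phi_0(\zeta')-\frac14|\beta(\zeta)-\beta(\zeta')|^2$, so \eqref{eq:curv} holds with $\mu=\frac14$. Hence $\Omega_0$ is visible although its boundary contains segments.
\end{example}

The bound on $(a\,|\,b)$ in Proposition~\ref{prop:model} grows like $\log\frac1\mu$. To destroy visibility we create places with arbitrarily small curvature. To keep the Denjoy--Wolff property we keep the curvature positive at each place and make the places small and well separated.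

\section{The domain and the failure of visibility}\label{sec:domain}

\subsection{Definition}
For $j\ge1$ let
\[
\theta_j=2^{-j},\qquad r_j=\frac{\theta_j}{200},\qquad\varepsilon_j=e^{-8/r_j},\qquad u_j=(e^{i\theta_j},0,\dots,0)\in\mathbb C^{N-1},
\]
and let $u_\infty=(1,0,\dots,0)$, $\beta_j=(0,u_j)$ for $1\le j\le\infty$. Put
\[
\Phi_j=\operatorname{Re}(e^{-i\theta_j}w_1)-1+r_j^2+\varepsilon_j(|\beta|^2-1)\quad(j\ge1),\qquad\Phi=\sup_{j\ge0}\Phi_j,\qquad\Omega=\{\Phi<0\}.
\]
Completing the square shows that $\Phi_j<0$ means that $\beta$ lies in a ball with center $-\beta_j/(2\varepsilon_j)$ and radius larger than $1/(2\varepsilon_j)$. This huge ball cuts an almost flat cap from the unit ball near $\beta_j$; see Figure~\ref{fig:slice}.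

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.2]
\draw[thick] (-14:1) arc (-14:7.5:1) -- (10.5:1) arc (10.5:15:1) -- (21:1) arc (21:30:1) -- (42:1) arc (42:59:1) -- (85:1) arc (85:102:1);
\draw[densely dotted] (59:1) arc (59:85:1);
\draw[densely dotted] (30:1) arc (30:42:1);
\draw[densely dotted] (15:1) arc (15:21:1);
\draw[gray] (0,0) -- (0:1);
\fill (0,0) circle (0.011) node[below] {$0$};
\fill (0:1) circle (0.011) node[right] {$u_\infty$};
\node[above right] at (72:1) {$u_1$};
\node[right] at (36:1.01) {$u_2$};
\node[right] at (18:1.01) {$u_3$};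
\fill (72:0.958) circle (0.009) node[below] {$S_1$};
\fill (36:0.978) circle (0.009) node[left] {$S_2$};
\fill (18:0.982) circle (0.009) node[left] {$S_3$};
\end{tikzpicture}
\caption{Part of the slice of $\Omega$ by the $w_1$-plane, for $x=0$, $w_2=\dots=w_{N-1}=0$ and any fixed $y\in[-\frac12,\frac12]$ (not to scale). From the unit disc small caps (dotted) near the points $u_j\to u_\infty$ are cut off by almost straight arcs. The segment $S_j$ points in the $y$-direction, out of the picture, and meets the slice in one point just inside the $j$-th cut.}\label{fig:slice}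
\end{figure}

The function $\Phi$ is admissible. Each $\Phi_j$ is convex and $\Phi_j\le|w|+|\beta|^2$ for $j\ge1$, so $\Phi$ is finite and convex. We have $\Phi\ge\Phi_0$ and $\Phi_j(0)\le-1+r_j^2\le-\frac12$. On $Q$ the gradient of $\Phi_j$, $j\ge1$, has norm at most $1+2\varepsilon_j<4$, and a finite supremum of $4$-Lipschitz functions is $4$-Lipschitz. So Lemmas~\ref{lem:depth} and~\ref{lem:speed} apply to $\Omega$.

Two elementary inequalities locate the caps. If $|\beta|\le1$, then $|\beta-\beta_j|^2=|\beta|^2+1-2\operatorname{Re}(e^{-i\theta_j}w_1)\le2-2\operatorname{Re}(e^{-i\theta_j}w_1)$. Hence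
\begin{equation}\label{eq:cap}
\Phi_j(\zeta)\le-\tfrac12|\beta(\zeta)-\beta_j|^2+r_j^2\qquad(|\beta(\zeta)|\le1,\ j\ge1),
\end{equation}
in particular on $\overline\Omega$: the $j$-th cut is active only within distance $\sqrt2\,r_j$ of $\beta_j$. Next, $|e^{is}-e^{it}|=2\sin\frac{|s-t|}2\ge\frac2\pi|s-t|$ for $|s-t|\le\pi$, and $|\theta_i-\theta_j|\ge\frac12\max(\theta_i,\theta_j)$ for $i\ne j$. Hence, for finite $i\neq j$,
\begin{equation}\label{eq:separation}
|\beta_i-\beta_j|\ge\tfrac1\pi\max(\theta_i,\theta_j),\qquad|\beta_j-\beta_\infty|\ge\tfrac2\pi\theta_j .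
\end{equation}
Finally, \eqref{eq:parallelogram} applied to the term $\varepsilon_j|\beta|^2$, together with Example~\ref{ex:model}, gives for $\zeta,\zeta'\in\overline\Omega$, $m=\frac{\zeta+\zeta'}2$ and $s=|\beta(\zeta)-\beta(\zeta')|$:
\begin{equation}\label{eq:weakcurv}
\Phi_0(m)\le-\tfrac14s^2,\qquad\Phi_j(m)\le-\tfrac14\varepsilon_js^2\quad(j\ge1).
\end{equation}

\subsection{Wide and deep segments}
Let $s_j=1-r_j^2$ and
\[
S_j=\{(iy,s_ju_j):|y|\le\tfrac12\},\qquad p_j^\pm=(\pm\tfrac i2,s_ju_j).
\]
The value $s_j$ is chosen so that on $S_j$ only the tiny last term of $\Phi_j$ survives.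

\begin{lemma}\label{lem:wide}
If $|y_0|\le\frac12$ and $|\lambda|<r_j$, then $\zeta=(iy_0+\lambda,s_ju_j)\in\Omega$. Consequently $S_j\subset\Omega$ and $k(p_j^+,p_j^-)\le1/r_j$.
\end{lemma}

\begin{proof}
Here $\beta=\beta(\zeta)=(\operatorname{Re}\lambda,s_ju_j)$ and $|y_0+\operatorname{Im}\lambda|<1$, so $\chi=0$ and
\[
\Phi_0(\zeta)=|\beta|^2-1<r_j^2-2r_j^2+r_j^4<0,\qquad\Phi_j(\zeta)=\varepsilon_j(|\beta|^2-1)<0 .
\]
Let $i\ge1$, $i\ne j$, and $\vartheta=\max(\theta_i,\theta_j)$. We have $|\beta-\beta_j|\le r_j+r_j^2\le\vartheta/100$, so \eqref{eq:separation} gives $|\beta-\beta_i|\ge(\frac1\pi-\frac1{100})\vartheta\ge0.3\,\vartheta$. By \eqref{eq:cap} and $r_i\le\vartheta/200$, $\Phi_i(\zeta)\le-0.045\,\vartheta^2+r_i^2\le-0.04\,\vartheta^2\le-0.04\,\theta_j^2$. The last bound does not depend on $i$, so $\Phi(\zeta)<0$. By Lemma~\ref{lem:metric}, $\kappa(\cdot\,;(i,0))\le1/r_j$ along $S_j$, and $S_j$ has length $1$.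
\end{proof}

\begin{lemma}\label{lem:deep}
$h\ge2/r_j$ on $S_j$.
\end{lemma}

\begin{proof}
On $\Omega$, $\Phi_j<0$ gives $\operatorname{Re}(e^{-i\theta_j}w_1)<s_j+\varepsilon_j$. So $f(z,w)=s_j+\varepsilon_j-e^{-i\theta_j}w_1$ maps $\Omega$ holomorphically into $\mathbb H$, with $f=\varepsilon_j$ on $S_j$ and $f(0)\ge\frac12$. Hence on $S_j$ we have $h\ge\frac12\log\frac1{2\varepsilon_j}=\frac4{r_j}-\frac12\log2\ge\frac2{r_j}$.
\end{proof}

\begin{proposition}\label{prop:notvisible}
The domain $\Omega$ is not visible.
\end{proposition}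

\begin{proof}
We have $|p_j^+-p_j^-|=1$ and, by the two lemmas, $(p_j^+\,|\,p_j^-)\ge\frac12\big(\frac4{r_j}-\frac1{r_j}\big)=\frac3{2r_j}\to\infty$. So $M(1)=\infty$ in Proposition~\ref{prop:criterion}.
\end{proof}

Concretely, $p_j^\pm\to(\pm\frac i2,u_\infty)\in\partial\Omega$, and by (G2) every geodesic from $p_j^+$ to $p_j^-$ stays at depth at least $\frac3{2r_j}$.

\begin{remark}[the parameters]\label{rem:parameters}
The proof needs $\frac12\log\frac1{\varepsilon_j}$ to exceed the travel cost $1/r_j$; this dictates the size of $\varepsilon_j$. One cannot take $\varepsilon_j=0$: the proof of Lemma~\ref{lem:wide} would then give $\Phi=\Phi_j=0$ on the disc $\{(\lambda,s_ju_j):|\lambda|<r_j\}$, and the Denjoy--Wolff property would fail by Theorem~\ref{thm:B}(2). Infinitely many cuts are needed: $\max_{0\le j\le J}\Phi_j$ is admissible and, by the computation that gave \eqref{eq:weakcurv}, satisfies \eqref{eq:curv} with $\mu=\varepsilon_J/4$, so it defines a visible domain by Proposition~\ref{prop:model}.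
\end{remark}

\section{Curvature above the scale of the caps}\label{sec:curvature}

In $\Omega$ the inequality \eqref{eq:curv} holds with no uniform $\mu$. Indeed, the points $\zeta,\zeta'=(\pm r_j/2,s_ju_j)$ lie in $\Omega$ by Lemma~\ref{lem:wide}, they satisfy $|\beta(\zeta)-\beta(\zeta')|=r_j$, and at their midpoint $\tau\le-\Phi_j=\varepsilon_j(1-s_j^2)\le2\varepsilon_jr_j^2$. For this pair the separation $r_j$ is small compared with the distance, about $200\,r_j$, to $\beta_\infty$. The next lemma shows that this is the only way to fail: near a given $\beta^*$, curvature is uniform for pairs whose separation is at least a fixed fraction of the distance to $\beta^*$.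

\begin{lemma}\label{lem:curvature}
For every $\beta^*$ with $|\beta^*|\le1$ there are $\mu\in(0,\frac14]$ and $\rho>0$ such that \eqref{eq:curv} holds for all $\zeta,\zeta'\in\overline\Omega$ with
\[
|\beta(\zeta)-\beta^*|<\rho\qquad\text{and}\qquad|\beta(\zeta)-\beta(\zeta')|\ge\tfrac1{16}|\beta(\zeta)-\beta^*| .
\]
\end{lemma}

\begin{proof}
Write $\beta=\beta(\zeta)$, $\beta'=\beta(\zeta')$, $s=|\beta-\beta'|\le2$ and $m=\frac{\zeta+\zeta'}2$. We must show $\Phi_j(m)\le-\mu s^2$ for all $j\ge0$. For $j=0$ this follows from \eqref{eq:weakcurv}.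

\emph{Case $\beta^*=\beta_\infty$.} Take $\rho=3$ and $\mu=\frac1{32}$. The point is that $\beta$ and $\beta'$ cannot both lie in the $j$-th cap. Let $j\ge1$ and $L=\max(|\beta-\beta_j|,|\beta'-\beta_j|)$. Then $L\ge\frac s2\ge\frac1{32}|\beta-\beta_\infty|$, so $|\beta_j-\beta_\infty|\le L+32L$. By \eqref{eq:separation}, $\theta_j\le\frac{33\pi}2L\le52L$, so $r_j\le\frac L2$. At the one of the points $\zeta,\zeta'$ where $L$ is attained, \eqref{eq:cap} gives $\Phi_j\le-\frac12L^2+\frac14L^2$; at the other, $\Phi_j\le0$. By convexity $\Phi_j(m)\le-\frac18L^2\le-\frac1{32}s^2$.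

\emph{Case $\beta^*\ne\beta_\infty$.} Only finitely many caps are near $\beta^*$. Let $\rho=\frac14|\beta^*-\beta_\infty|$ and choose $J\ge1$ with $|\beta_j-\beta_\infty|<\rho$ and $r_j\le\rho$ for $j>J$. For $j>J$ we have $|\beta-\beta_j|\ge4\rho-\rho-\rho=2\rho$, so $\Phi_j(\zeta)\le-2\rho^2+\rho^2$ by \eqref{eq:cap}, and $\Phi_j(m)\le\frac12\Phi_j(\zeta)\le-\frac12\rho^2\le-\frac18\rho^2s^2$. For $1\le j\le J$ use \eqref{eq:weakcurv}. Since $(\varepsilon_j)$ decreases and $\varepsilon_J<1$, the constant $\mu=\min(\frac14\varepsilon_J,\frac18\rho^2)$ works.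
\end{proof}

We call $\mu,\rho$ and the function
\[
\Lambda(s)=24\Big(1+\log\frac1{\mu s^2}\Big),
\]
which is decreasing, and positive on $(0,2]$, the \emph{data at $\beta^*$}. Combining Lemma~\ref{lem:curvature} with \eqref{eq:depth} bounds the depth of midpoints, which is what (G3) requires.

\begin{lemma}\label{lem:Lambda}
Let $\mu,\rho,\Lambda$ be the data at $\beta^*$. Let $\zeta,\zeta'\in\Omega$ and $s>0$ satisfy
\[
|\beta(\zeta)-\beta^*|<\rho,\qquad|\beta(\zeta)-\beta^*|\le16s,\qquad|\beta(\zeta)-\beta(\zeta')|\ge s .
\]
Then $h\big(\frac{\zeta+\zeta'}2\big)\le\Lambda(s)$.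
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:curvature}, $\tau(\frac{\zeta+\zeta'}2)\ge\mu s^2$. Apply \eqref{eq:depth}.
\end{proof}

Only the first point of the pair has to be close to $\beta^*$; below we always write it first.

\begin{lemma}\label{lem:nodisc}
Every holomorphic map $f:\Omega\to\mathbb C^N$ with $f(\Omega)\subset\partial\Omega$ is constant.
\end{lemma}

\begin{proof}
Let $[p,q]\subset\partial\Omega$. Lemma~\ref{lem:curvature} with $\beta^*=\beta(p)$, $\zeta=p$, $\zeta'=q$ gives $0=\tau(\frac{p+q}2)\ge\mu|\beta(p)-\beta(q)|^2$. So $\beta(p)=\beta(q)$, that is, every boundary segment is parallel to $(i,0,\dots,0)$. Apply Lemma~\ref{lem:face}.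
\end{proof}

\section{The Denjoy--Wolff property of the domain}\label{sec:DW}

\begin{proposition}\label{prop:DW}
The domain $\Omega$ has the Denjoy--Wolff property.
\end{proposition}

Let $F:\Omega\to\Omega$ be holomorphic without fixed points. Let $o_n=F^{\circ n}(o)$, let $n_k$ be record times with $o_{n_k}\to\xi\in\partial\Omega$, let $\beta^*=\beta(\xi)$, and let $\mu,\rho,\Lambda$ be the data at $\beta^*$. Put
\[
d(\zeta)=|\beta(\zeta)-\beta^*| .
\]

It suffices to prove $o_n\to\xi$. Indeed, by Montel's theorem every subsequence of $(F^{\circ n})$ has a locally uniformly convergent subsequence; its limit maps $\Omega$ into $\partial\Omega$ by Proposition~\ref{prop:escape}, is constant by Lemma~\ref{lem:nodisc}, and takes the value $\lim o_n$ at $o$.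

We want to repeat the proof of Proposition~\ref{prop:model} for geodesics between orbit points. Lemma~\ref{lem:speed} is now available only with the threshold $\theta=d/16$, so the speed is bounded by $\max(\sqrt\tau,d)$ up to a constant. The whole task is therefore to show that $d$, like $\sqrt\tau$, is exponentially small in the depth along these geodesics, that is, $h\le C(1+\log\frac1d)$. We prove this first for orbit points (Steps 1--2), then along the geodesics (Steps 3--4).

\subsection*{Step 1: $d(o_n)\to0$}
Otherwise some subsequence $o_{m_j}$ converges to a point $p\in\overline\Omega$ with $D=d(p)>0$. Let $\rho_p,\Lambda_p$ be data at $\beta(p)$. Take $m=m_j$ so large that $|\beta(o_m)-\beta(p)|<\min(\rho_p,\frac D{12})$, and then a record time $n=n_k>m$ with $d(o_n)<\min(\rho,\frac D{12})$. Since $d(o_m)>\frac{11}{12}D$, a geodesic from $o_m$ to $o_n$ contains a point $c$ with $d(c)=\frac D2$, and $\beta(c)$ is at distance more than $\frac5{12}D$ from both $\beta(o_m)$ and $\beta(o_n)$. Lemma~\ref{lem:Lambda} with $s=\frac D3$ applies at $\beta(p)$ to $(o_m,c)$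 and at $\beta^*$ to $(o_n,c)$. By \eqref{eq:record} and (G3),
\[
h(o_m)\le2(o_m\,|\,o_n)\le\Lambda_p(\tfrac D3)+\Lambda(\tfrac D3).
\]
So $h(o_{m_j})$ is bounded, contrary to Proposition~\ref{prop:escape}.

Fix $m_0$ with $d(o_m)<\rho$ for $m\ge m_0$. From here on only the data at $\beta^*$ are used.

\subsection*{Step 2: if $m\ge m_0$ and $d(o_m)>0$, then $h(o_m)\le2\Lambda(d(o_m)/4)$}
This is Step 1 made quantitative. Let $d=d(o_m)$ and choose a record time $n=n_k>m$ with $d(o_n)<\frac d4$. On a geodesic from $o_m$ to $o_n$ choose $c$ with $d(c)=\frac d2$. Then $|\beta(o_m)-\beta(c)|\ge\frac d2$ and $|\beta(o_n)-\beta(c)|\ge\frac d4$, so Lemma~\ref{lem:Lambda} with $s=\frac d4$ applies to $(o_m,c)$ and to $(o_n,c)$. By \eqref{eq:record} and (G3), $h(o_m)\le2(o_m\,|\,o_n)\le2\Lambda(\frac d4)$.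

\medskip
This is the step at which orbits and the segments $S_j$ part ways. If $\beta^*=\beta_\infty$, then on $S_j$ we have $d\ge\frac2\pi\theta_j-r_j^2\ge\frac12 2^{-j}$, so $2\Lambda(d/4)=O(j)$, whereas $h\ge2/r_j=400\cdot2^j$ by Lemma~\ref{lem:deep}. For large $j$ no orbit point $o_m$, $m\ge m_0$, lies on $S_j$.

\medskip
Suppose now that $o_n\not\to\xi$. Then there are $p\ne\xi$ and indices $m_0\le m_j<n_{k_j}$, $m_j\to\infty$, such that $a_j=o_{m_j}\to p$ and $b_j=o_{n_{k_j}}\to\xi$. Let $\sigma_j$ be a regular geodesic from $a_j$ to $b_j$. By \eqref{eq:record},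
\begin{equation}\label{eq:abdeep}
(a_j\,|\,b_j)\ge\tfrac12h(a_j)\to\infty .
\end{equation}
We shall show that the Euclidean length of $\sigma_j$ tends to $0$.

\subsection*{Step 3: $H_j=\min h\circ\sigma_j\to\infty$, and $d<\rho$ on $\sigma_j$ for large $j$}
The first assertion follows from (G2) and \eqref{eq:abdeep}. For the second, suppose that for infinitely many $j$ there is $c_j$ on $\sigma_j$ with $d(c_j)\ge\rho$. By Step 1, $d(a_j),d(b_j)<\frac\rho2$ for large $j$, so $\beta(c_j)$ is at distance at least $\frac\rho2$ from $\beta(a_j)$ and $\beta(b_j)$. Lemma~\ref{lem:Lambda} with $s=\frac\rho2$ applies to $(a_j,c_j)$ and $(b_j,c_j)$, and (G3) gives $(a_j\,|\,b_j)\le\Lambda(\frac\rho2)$. This contradicts \eqref{eq:abdeep}.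

\subsection*{Step 4: for large $j$, every $\zeta$ on $\sigma_j$ with $d(\zeta)>0$ satisfies $h(\zeta)\le4\Lambda(d(\zeta)/8)$}
The point $\zeta$ is not an orbit point, and a priori it could lie deep under a cap. By (G2) it is enough to bound its Gromov products with the two endpoints. Let $d=d(\zeta)$ and let $a$ be either endpoint of $\sigma_j$. We claim that
\begin{equation}\label{eq:step4}
(a\,|\,\zeta)\le2\Lambda(\tfrac d8).
\end{equation}
Either $\beta(a)$ is close to $\beta(\zeta)$, and then $a$ is shallow by Step 2, or $\beta$ moves by an amount comparable to $d$ between $a$ and $\zeta$, and then curvature is available.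

\emph{Case 1: $|\beta(a)-\beta(\zeta)|<\frac d4$.} Then $d(a)>\frac34d$. Both endpoints are orbit points with index at least $m_0$, so (G1) and Step 2 give $(a\,|\,\zeta)\le h(a)\le2\Lambda(\frac3{16}d)\le2\Lambda(\frac d8)$.

\emph{Case 2: $|\beta(a)-\beta(\zeta)|\ge\frac d4$.} Choose $c$ on $\sigma_j$ between $a$ and $\zeta$ with $|\beta(c)-\beta(\zeta)|=\frac d8$; then $|\beta(c)-\beta(a)|\ge\frac d8$. By Step 3, $d(\zeta),d(c)<\rho$. Lemma~\ref{lem:Lambda} with $s=\frac d8$, $16s=2d$, applies to $(\zeta,c)$ because $d(\zeta)=d$, and to $(c,a)$ because $d(c)\le\frac98d$. (We put $c$ first in the second pair since $d(a)$ may be much larger than $d$.) By (G3), $(a\,|\,\zeta)\le\Lambda(\frac d8)\le2\Lambda(\frac d8)$.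

This proves \eqref{eq:step4}, and (G2) gives $h(\zeta)\le(a_j\,|\,\zeta)+(\zeta\,|\,b_j)\le4\Lambda(\frac d8)$.

\subsection*{Step 5: the length of $\sigma_j$}
Step 4 reads $h\le96\big(1+\log\frac{64}{\mu d^2}\big)$, that is,
\[
d\le8\sqrt{e/\mu}\;e^{-h/192}\quad\text{on }\sigma_j,
\]
which is trivial where $d=0$. By \eqref{eq:depth}, $\sqrt{2\tau/\mu}\le\sqrt{2e/\mu}\,e^{-h/48}$. At each point $\zeta$ of $\sigma_j$ we have $d(\zeta)<\rho$, so by Lemma~\ref{lem:curvature} the hypothesis of Lemma~\ref{lem:speed} holds with $\theta=d(\zeta)/16$. Since $\kappa(\sigma_j;\sigma_j')\le1$,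
\[
|\sigma_j'|\le2\max\Big(\sqrt{2\tau/\mu},\ \frac d{16}\Big)\le2\sqrt{2e/\mu}\;e^{-h(\sigma_j)/192}.
\]
Lemma~\ref{lem:integral} with $\alpha=\frac1{192}$ and Step 3 give
\[
|b_j-a_j|\le\frac{16}\alpha\sqrt{2e/\mu}\;e^{-\alpha H_j/2}\to0 .
\]
Hence $p=\xi$, a contradiction. So $o_n\to\xi$, and Proposition~\ref{prop:DW} is proved. \qed

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The domain $\Omega\subset\mathbb C^N$ of Section~\ref{sec:domain} is bounded and convex by Lemma~\ref{lem:depth}, is not visible by Proposition~\ref{prop:notvisible}, and has the Denjoy--Wolff property by Proposition~\ref{prop:DW}.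
\end{proof}

\section{Obstructions to the Denjoy--Wolff property}\label{sec:obstructions}

In this section $\Omega\subset\mathbb C^N$ is again an arbitrary bounded convex domain. Each obstruction is detected by an explicit fixed-point-free map that acts as a dilation or a translation on a half plane.

\subsection{Discs in the boundary}
Let $\psi:\mathbb D\to\partial\Omega$ be holomorphic and nonconstant; we show that the Denjoy--Wolff property fails. Restricting $\psi$ to a small disc around a point where $\psi'\ne0$ and rescaling, we may assume that $\psi$ is injective. By Lemma~\ref{lem:face} there is a complex affine $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\ell\circ\psi\equiv0$. Moving a point halfway toward any point of the disc halves $\ell$. We let the value of $\ell$ decide which point of the disc to aim at, in such a way that the aim alternates. For this we need $g:\mathbb H\to\mathbb D\setminus\{0\}$ with $g(u/2)=-g(u)$. Let $\alpha=\pi/\log2$ and $g(u)=e^{-\alpha\pi}u^{i\alpha}$ (principal branch). Then $|u^{i\alpha}|=e^{-\alpha\arg u}<e^{\alpha\pi/2}$,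 so $0<|g|<1$, and $g(u/2)=e^{-i\alpha\log2}g(u)=-g(u)$. Put
\[
F(\zeta)=\tfrac12\big(\zeta+\psi(g(\ell(\zeta)))\big).
\]
By \eqref{eq:segment}, $F(\Omega)\subset\Omega$. Since $\ell$ is affine, $\ell\circ F=\frac12\ell$, and $\ell\ne0$ on $\Omega$; so $F$ has no fixed point. For an orbit $\zeta_n=F^{\circ n}(\zeta_0)$ we get $g(\ell(\zeta_n))=(-1)^ng_0$ with $g_0=g(\ell(\zeta_0))\ne0$, and
\[
2\zeta_{n+1}-\zeta_n=\psi\big((-1)^ng_0\big).
\]
If $(\zeta_n)$ converged, the left side would converge, and $\psi(g_0)=\psi(-g_0)$, contrary to injectivity.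

\subsection{Non-tangential limits of complex geodesics}
Let $\Omega$ have the Denjoy--Wolff property and let $\varphi:\mathbb D\to\Omega$ be a complex geodesic. A map on $\mathbb D$ has non-tangential limit $p$ at $1$ if, for every $\theta<\frac\pi2$, it tends to $p$ as $t\to1$ with $|\arg(1-t)|\le\theta$. Precomposing $\varphi$ with a rotation gives again a complex geodesic, so it suffices to treat the boundary point $1$. The map $t\mapsto u=\frac{1-t}{1+t}$ is a biholomorphism $\mathbb D\to\mathbb H$, it sends $1$ to $0$, and $\arg u-\arg(1-t)\to0$ as $t\to1$. In the coordinate $u$ we have a holomorphic map $\tilde\varphi:\mathbb H\to\Omega$ with a holomorphic left inverse $\tilde G:\Omega\to\mathbb H$ (Theorem~\ref{thm:lempert}), and we must find $p$ such that $\tilde\varphi(u)\to p$ as $u\to0$ in each sector $|\arg u|\le\theta<\frac\pi2$.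

Let $F(\zeta)=\tilde\varphi(\frac12\tilde G(\zeta))$. Then $\tilde G\circ F=\frac12\tilde G$, so $F$ has no fixed point, and $F^{\circ n}\to p$ locally uniformly for some $p\in\partial\Omega$. Also $F^{\circ n}(\tilde\varphi(u))=\tilde\varphi(2^{-n}u)$. Fix $\theta$ and let $K=\{\frac12\le|u|\le1,\ |\arg u|\le\theta\}$. Since $\tilde\varphi(K)$ is compact, $\tilde\varphi(2^{-n}u')\to p$ uniformly in $u'\in K$. Every $u$ in the sector with $0<|u|\le1$ equals $2^{-n}u'$ with $u'\in K$, and $n\to\infty$ as $u\to0$. So $\tilde\varphi(u)\to p$, and $p$ does not depend on $\theta$. This completes the proof of Theorem~\ref{thm:B}(2).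

\subsection{An orbit that slides along a segment}
We prove Theorem~\ref{thm:B}(3). In the domain of Theorem~\ref{thm:A} wide discs near the boundary segment exist only under isolated caps. Here they exist at every depth, and an orbit can use them. Let $\psi(0)=0$,
\[
\psi(x)=e^{-1/|x|}\quad(0<|x|\le\tfrac12),\qquad\psi(x)=e^{-2}+4e^{-2}\big(|x|-\tfrac12\big)\quad(|x|>\tfrac12).
\]
On $(0,\frac12]$ we have $\psi'=x^{-2}e^{-1/x}>0$ and $\psi''=x^{-4}(1-2x)e^{-1/x}\ge0$, with $\psi'(0+)=0$ and $\psi'(\frac12)=4e^{-2}$. So $\psi$ is even, $C^1$, convex, and strictly increasing on $[0,\infty)$. With $\chi$ as in Section~\ref{sec:model} let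
\[
\Omega'=\{(z,w)\in\mathbb C^2:\ \psi(\operatorname{Re}z)+\chi(\operatorname{Im}z)+|w|^2<\operatorname{Re}w\}.
\]
This set is open and convex and contains $(0,\frac12)$. The defining inequality reads $\psi+\chi+|w-\frac12|^2<\frac14$, and $\psi,\chi\to\infty$ at infinity, so $\Omega'$ is bounded.

\emph{No discs in $\partial\Omega'$.} Along a segment in $\partial\Omega'$ the sum of the convex functions $|w|^2$, $\psi(\operatorname{Re}z)$, $\chi(\operatorname{Im}z)$ equals the affine function $\operatorname{Re}w$. Each of the three is then also concave, hence affine. Since $|w|^2$ is affine, $w$ is constant, and so $\psi(\operatorname{Re}z)+\chi(\operatorname{Im}z)$ is constant. If $\operatorname{Im}z$ is not constant, then $\chi$ is affine on a nontrivial interval; this interval lies in $[-1,1]$, because $\chi''=2$ outside, and $\chi$ vanishes on it. So $\chi(\operatorname{Im}z)$ is constant in any case, hence so is $\psi(\operatorname{Re}z)$, and then $\operatorname{Re}z$ is constant because $\psi$ is constant on no nontrivial interval. Thus all boundary segments are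 parallel to $(i,0)$, and Lemma~\ref{lem:face} excludes nonconstant holomorphic discs.

\emph{The map.} On $\Omega'$ put $W=1/w$; from $\operatorname{Re}w>|w|^2$ we get $\operatorname{Re}W>1$. We let $W$ move by $W\mapsto W+1$ and look for a first component $Z(W)$ that oscillates in the imaginary direction. The constraint $\psi(\operatorname{Re}Z)\le|W+3|^{-2}$, which will be sufficient, allows $|\operatorname{Re}Z|$ to be of order $1/\log|W|$. The function $\log\log(W+3)$ fits: its real part tends to infinity and its imaginary part is $O(1/\log|W|)$. So let $\omega=\log(W+3)$ and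
\[
F(z,w)=(Z,w'),\qquad Z=\tfrac i2\sin\big(\tfrac14\log\omega\big),\qquad w'=\frac1{W+1}.
\]
Put $l=\log|W+3|$. Then $\operatorname{Re}\omega=l>\log4>1$ and $|\operatorname{Im}\omega|<\frac\pi2$, so $\log\omega$ is well defined and $\theta=|\arg\omega|\le\tan\theta\le\frac\pi{2l}<\frac\pi2$. Write $\frac14\log\omega=s+it$ with $|t|=\frac\theta4<1$. From $\sin(s+it)=\sin s\cosh t+i\cos s\sinh t$ we get
\[
|\operatorname{Im}Z|\le\tfrac12\cosh\tfrac\theta4\le1,\qquad|\operatorname{Re}Z|\le\tfrac12\sinh\tfrac\theta4\le\tfrac\theta4\le\frac\pi{8l}\le\frac1{2l}\le\tfrac12 ,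
\]
using $\cosh t\le2$ and $\sinh t\le2t$ on $[0,1]$. Hence $\chi(\operatorname{Im}Z)=0$ and $\psi(\operatorname{Re}Z)\le e^{-2l}=|W+3|^{-2}$. Since $|W+3|^2-|W+1|^2=4\operatorname{Re}W+8>0$ and $\operatorname{Re}W>1$,
\[
\psi(\operatorname{Re}Z)+\chi(\operatorname{Im}Z)\le\frac1{|W+3|^2}<\frac{\operatorname{Re}W}{|W+1|^2}=\operatorname{Re}w'-|w'|^2 .
\]
So $F(\Omega')\subset\Omega'$, and $F$ has no fixed point because $W+1\ne W$.

\emph{The orbit.} Start at $(0,\frac12)$, where $W=2$. Then
\[
F^{\circ(n+1)}(0,\tfrac12)=\Big(\tfrac i2\sin t_n,\ \frac1{n+3}\Big),\qquad t_n=\tfrac14\log\log(n+5).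
\]
Since $t_n\to\infty$ and $t_{n+1}-t_n\to0$, every point of $[-1,1]$ is a limit point of $(\sin t_n)$. Thus $T(F)$ contains the segment $i[-\frac12,\frac12]\times\{0\}$, and $\Omega'$ does not have the Denjoy--Wolff property. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{BO}
Filippo Bracci and Ahmed Yekta \"Okten,
\emph{On the failure of the Denjoy-Wolff Theorem in convex domains},
arXiv:2507.10298 (2025).

\end{thebibliography}
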